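# Adjoining one idempotent: derived simple algebras inside quasi-hereditary algebras

## 1. The algebra $\begin{pmatrix} S & M\\ N& k\end{pmatrix}$

Throughout, $k$ is an algebraically closed field and all algebras are finite dimensional $k$-algebras. Modules are left modules unless stated otherwise, $D=\mathrm{Hom}_k(-,k)$, $\otimes=\otimes_k$, and $J(R)$ is the Jacobson radical of $R$. In quiver examples we write paths from left to right: an arrow $\alpha:1\to2$ satisfies $\alpha=e_1\alpha e_2$.

Everything below turns on one construction. Take an algebra $A$, a finite dimensional left $A$-module $M$ and a finite dimensional right $A$-module $N$. Take also a surjection of algebras $S\twoheadrightarrow A$ whose kernel $I$ satisfies $I^2=0$ and is isomorphic to $M\otimes N$ as an $A$-bimodule. ($I$ is an $A$-bimodule because $I^2=0$.) Identify $I$ with $M\otimes N$, let $S$ act on $M$ and $N$ through $A$, and form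
$$A_1=\begin{pmatrix} S& M\\ N& k\end{pmatrix},\qquad \begin{pmatrix}s&m\\n&c\end{pmatrix}\begin{pmatrix}s'&m'\\n'&c'\end{pmatrix}=\begin{pmatrix}ss'+m\otimes n'& sm'+mc'\\ ns'+cn'& cc'\end{pmatrix}. \tag{1}$$
The pairing $N\times M\to k$ is zero. The new idempotent is $f=\mathrm{diag}(0,1)$, and the elements of $I$ are exactly the combinations of products $m\cdot n$ that pass through $f$. So we enlarge $A$ by new elements $I$ and, at the same time, make all of them factor through one new vertex.

What makes this useful is that it does not leave the following class of algebras.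

**Definition (quasi-hereditary).** An ideal $H$ of $A$ is a *heredity ideal* if $H^2=H$, $HJ(A)H=0$, and $_AH$ is projective. The algebra $A$ is *quasi-hereditary* if it has a chain of ideals $0=H_0\subset\dots\subset H_m=A$ with each $H_i/H_{i-1}$ a heredity ideal in $A/H_{i-1}$.

**A criterion.** Let $f\in A$ be an idempotent with $fAf=k$ such that the multiplication map $Af\otimes fA\to A$ is injective. Then $H=AfA$ is a heredity ideal. Indeed $H\cong Af\otimes fA\cong (Af)^{\dim fA}$ is projective as a left module; $H^2=H$ since $f^2=f$; and $HJ(A)H\subseteq A\,(fJ(A)f)\,A=A\,J(fAf)\,A=A\,J(k)\,A=0$.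

**Example 1 (the toy algebra $T$).** Let $T$ have basis $e_1,e_2,e_3,\alpha,\beta$: it is the quiver $1\xrightarrow{\alpha}2\xrightarrow{\beta}3$ with the relation $\alpha\beta=0$. Here $Te_1=ke_1$ and $e_1T=\langle e_1,\alpha\rangle$, so the criterion applies to $e_1$. In $T/Te_1T=\langle e_2,e_3,\beta\rangle$ the column of $e_2$ is $ke_2$ and its row is $\langle e_2,\beta\rangle$, so the criterion applies to $e_2$. What remains is $k$. So $T$ is quasi-hereditary.

**Lemma 1.** If $A$ is quasi-hereditary, then $A_1$ in (1) is a (finite dimensional, associative) quasi-hereditary algebra, and $A_1/A_1fA_1\cong A$.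

*Proof.* **Associativity.** We check triples of matrix entries. Most are immediate from the module axioms. The triples $(S,M,N)$ and $(M,N,S)$ say $s(m\otimes n)=sm\otimes n$ and $(m\otimes n)s=m\otimes ns$, which is the bimodule isomorphism $I\cong M\otimes N$. Triples in which $N$ is directly followed by $M$, with at most elements of $S$ or $k$ around or between them, give $0=0$ because the pairing is zero. The remaining two are $(M,N,M)$ and $(N,M,N)$: since $nm'=0$ and $nm=0$, we need $(m\otimes n)m'=0$ and $n(m\otimes n')=0$. Both hold because $I$ acts as zero on $M$ and on $N$.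

**Heredity ideal.** We have $fA_1f=k$, $A_1f=\binom{M}{k}$, $fA_1=(N\ \,k)$, and the multiplication map sends
$$\binom{m}{c}\otimes(n\ \,c')\longmapsto\begin{pmatrix}m\otimes n&mc'\\cn&cc'\end{pmatrix}.$$
Hence it is a bijection of $(M\oplus k)\otimes(N\oplus k)$ onto $H=\begin{pmatrix}M\otimes N&M\\N&k\end{pmatrix}$. By the criterion, $H=A_1fA_1$ is a heredity ideal.

**Chain.** $A_1/H\cong S/I\cong A$. Pulling back a heredity chain of $A$ and putting $0\subset H$ in front gives one for $A_1$. $\square$

**Example 2 (a zero relation becomes a commutative square).** Take $A=T$ and let $S$ be the path algebra of $1\xrightarrow{\alpha}2\xrightarrow{\beta}3$ without relation, so $I=k\,\alpha\beta$. Let $M=km$ with $e_1m=m$ and $N=kn$ with $ne_3=n$, where arrows act by zero. Then $I\cong M\otimes N$ by $\alpha\beta\leftrightarrow m\otimes n$, and $I^2=0$. The algebra $A_1$ has vertices $1,2,3,f$ and arrows $\alpha:1\to2$, $\beta:2\to3$, $m:1\to f$, $n:f\to3$ with $\alpha\beta=mn$. It has dimension $6+1+1+1=9$. The zero relation has been replaced by a commutativity relation.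

This is what the construction is for: it repairs unwanted zeros in a quasi-hereditary algebra while keeping the algebra quasi-hereditary. The next section says which zeros are unwanted, and why.

## 2. Recollements, derived composition series and the theorem

For an algebra $A$, let $\mathcal D^*(A)$ denote one fixed choice among
$$\mathcal D(A\text{-}\mathrm{Mod}),\quad \mathcal D^-(A\text{-}\mathrm{Mod}),\quad \mathcal D^b(A\text{-}\mathrm{Mod}),\quad \mathcal D^b(A\text{-}\mathrm{mod}),\quad K^b(A\text{-}\mathrm{proj}).$$
For algebras of finite global dimension these choices give the same notions below; we take this as part of the setting.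

**Definition (recollement, Beilinson, Bernstein and Deligne).** A recollement $(\mathcal T',\mathcal T,\mathcal T'')$ of triangulated categories consists of six triangle functors, $i^*,\ i_*=i_!,\ i^!$ between $\mathcal T$ and $\mathcal T'$, and $j_!,\ j^*=j^!,\ j_*$ between $\mathcal T$ and $\mathcal T''$, such that

- $(i^*,i_*)$, $(i_*,i^!)$, $(j_!,j^*)$, $(j^*,j_*)$ are adjoint pairs;
- $i_*$, $j_!$, $j_*$ are fully faithful;
- $j^*i_*=0$;
- every object $X$ of $\mathcal T$ lies in triangles $i_*i^!X\to X\to j_*j^*X\to$ and $j_!j^*X\to X\to i_*i^*X\to$.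

The smallest example is $A=B'\times B''$: every complex is uniquely $X'\oplus X''$, and we let $i_*,j_!=j_*$ be the two inclusions and $i^*=i^!$, $j^*$ the two projections. All conditions are visible.

**Definition (derived simple, composition series).** A nonzero $\mathcal D^*(A)$ is *derived simple* if it admits no recollement whose outer terms are triangle equivalent to $\mathcal D^*(B')$ and $\mathcal D^*(B'')$ with $B',B''$ algebras and both categories nonzero. An algebra $G$ is derived simple if $\mathcal D^*(G)$ is. A *derived composition series* of $\mathcal D^*(A)$ (in the sense of Angeleri Hügel, König and Liu) is a finite stratification obtained by iterating recollements. If $\mathcal D^*(A)$ is derived simple, the trivial series with the single factor $\mathcal D^*(A)$ is allowed. Otherwise one starts with a recollement $(\mathcal D^*(B'),\mathcal D^*(A),\mathcal D^*(B''))$ with nonzero outer terms, taken up to triangle equivalence, and repeats this with the outer terms until every remaining piece is $\mathcal D^*(C)$ with $C$ derived simple. These final pieces are the *composition factors*;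 $\mathcal D^*(G)$ *occurs as a factor* if it is triangle equivalent to one of them.

It is known that every quasi-hereditary algebra has a derived composition series with all factors $\mathcal D^*(k)$. Series need not be built along a heredity chain, however, and one can ask what else may appear. The question, taken from Martin Kalck, "Derived categories of quasi-hereditary algebras and their derived composition series", arXiv:1603.06490 (2016), is: *given a derived simple algebra $G$ of finite global dimension, is there a quasi-hereditary algebra $A$ such that $\mathcal D^*(G)$ occurs as a factor in a derived composition series of $\mathcal D^*(A)$?* The answer is yes.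

**Theorem A.** Let $G\ne0$ be a finite dimensional algebra of finite global dimension. There are a quasi-hereditary algebra $\Lambda$ and an idempotent $\varepsilon\in\Lambda$ such that

- (i) $\varepsilon\Lambda\varepsilon\cong G$;
- (ii) $\varepsilon\Lambda$ is projective as a left $G$-module;
- (iii) the multiplication map $\Lambda\varepsilon\otimes_G\varepsilon\Lambda\to\Lambda$ is injective;
- (iv) $B:=\Lambda/\Lambda\varepsilon\Lambda\neq0$.

Consequently $B$ has finite global dimension and there is a recollement $(\mathcal D^*(B),\mathcal D^*(\Lambda),\mathcal D^*(G))$. If $G$ is derived simple, then $\mathcal D^*(G)$ is a factor of a derived composition series of $\mathcal D^*(\Lambda)$.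

**The cases that cost nothing.** If $G$ is itself quasi-hereditary, take $\Lambda=G\times k$ and $\varepsilon=(1,0)$. Products of quasi-hereditary algebras are quasi-hereditary: run through a chain $H_i\times0$ for the first factor, then $G\times H_j'$ for the second. Conditions (i)–(iv) are clear, with $B=k$. If moreover $G$ is derived simple, then it has only the trivial series, so the quoted fact forces $\mathcal D^*(G)\simeq\mathcal D^*(k)$.

Next suppose $G$ has only one simple module and finite global dimension. Up to Morita equivalence $G$ is local. If its simple module had projective dimension $n\ge1$, the last map of a minimal resolution would be an injective left-linear map $G^a\to J(G)G^b$ with $a\geq 1$, that is, right multiplication by a matrix with entries in $J(G)$. But a nonzero $s\in G$ with $sJ(G)=0$ exists, and $(s,0,\dots,0)$ is killed. So the simple module is projective, $J(G)=0$ and $G=k$. The question therefore has content only when $G$ has at least two simple modules and is not quasi-hereditary.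

**Facts we quote.**

- (DR) Dlab–Ringel, *Every semiprimary ring is the endomorphism ring of a projective module over a quasi-hereditary ring*, Proc. AMS 107 (1989): for every finite dimensional algebra $G$ there are a finite dimensional quasi-hereditary algebra $A$ and an idempotent $e\in A$ with $eAe\cong G$. One takes $A$ to be the endomorphism algebra, suitably opposed, of $\bigoplus_iG/J(G)^i$.
- (FG) Quasi-hereditary algebras have finite global dimension (Cline–Parshall–Scott; Dlab–Ringel).

So a quasi-hereditary algebra with (i) exists by (DR). The first thing to see is why (ii) and (iii) are what one wants.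

## 3. When an idempotent gives a recollement

**Lemma 2.** Let $\Lambda$ be finite dimensional of finite global dimension, $\varepsilon$ an idempotent, $G=\varepsilon\Lambda\varepsilon$ of finite global dimension, $\varepsilon\Lambda$ projective over $G$, and $\Lambda\varepsilon\otimes_G\varepsilon\Lambda\to\Lambda$ injective. Let $B=\Lambda/\Lambda\varepsilon\Lambda$. Then $\mathrm{gldim}\,B\le\mathrm{gldim}\,\Lambda$, and there is a recollement $(\mathcal D^*(B),\mathcal D^*(\Lambda),\mathcal D^*(G))$ for each of the five choices of $\mathcal D^*$.

*Proof.* We first work on unbounded derived categories of all modules. Recall that every complex is quasi-isomorphic to a homotopically projective complex with projective terms, and to a homotopically injective complex with injective terms; derived functors are computed with these.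

**Step 1: the functors and their adjunctions.** Let $i_*$ be restriction along $\Lambda\to B$, and put
$$i^*=B\otimes^L_\Lambda-,\quad i^!=R\mathrm{Hom}_\Lambda(B,-),\quad j_!=\Lambda\varepsilon\otimes^L_G-,\quad j^*=\varepsilon(-),\quad j_*=\mathrm{Hom}_G(\varepsilon\Lambda,-).$$
The functor $j_*$ needs no deriving because $\varepsilon\Lambda$ is $G$-projective. Since $\varepsilon(-)=\mathrm{Hom}_\Lambda(\Lambda\varepsilon,-)=\varepsilon\Lambda\otimes_\Lambda-$, all four adjunctions are instances of tensor–Hom adjunction. A $B$-module is killed by $\varepsilon$, so $j^*i_*=0$.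

**Step 2: $j_!$ and $j_*$ are fully faithful.** For $Y$ homotopically projective over $G$, the unit $Y\to j^*j_!Y=\varepsilon\Lambda\varepsilon\otimes_GY$, $y\mapsto\varepsilon\otimes y$, is an isomorphism. For every $Y$, the counit $j^*j_*Y=\varepsilon\,\mathrm{Hom}_G(\varepsilon\Lambda,Y)=\mathrm{Hom}_G(\varepsilon\Lambda\varepsilon,Y)\to Y$ is an isomorphism.

**Step 3: the triangle $j_!j^*X\to X\to i_*i^*X\to$.** Let $X$ be homotopically projective with projective terms. Then $\varepsilon X$ is homotopically projective over $G$: for an acyclic complex $Y$ of $G$-modules, $\mathrm{Hom}_G(\varepsilon X,Y)=\mathrm{Hom}_\Lambda(X,\mathrm{Hom}_G(\varepsilon\Lambda,Y))$, and $\mathrm{Hom}_G(\varepsilon\Lambda,Y)$ is acyclic because $\varepsilon\Lambda$ is projective. Hence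
$$j_!j^*X=\Lambda\varepsilon\otimes_G\varepsilon X=(\Lambda\varepsilon\otimes_G\varepsilon\Lambda)\otimes_\Lambda X\cong\Lambda\varepsilon\Lambda\otimes_\Lambda X,$$
where the last isomorphism is the injectivity hypothesis. As the terms of $X$ are flat, $0\to\Lambda\varepsilon\Lambda\otimes_\Lambda X\to X\to B\otimes_\Lambda X\to0$ is exact. This is the triangle, and its maps are the counit and the unit.

**Step 4: the triangle $i_*i^!X\to X\to j_*j^*X\to$.** Let $X$ be homotopically injective with injective terms. Then
$$j_*j^*X=\mathrm{Hom}_G(\varepsilon\Lambda,\mathrm{Hom}_\Lambda(\Lambda\varepsilon,X))=\mathrm{Hom}_\Lambda(\Lambda\varepsilon\otimes_G\varepsilon\Lambda,X)\cong\mathrm{Hom}_\Lambda(\Lambda\varepsilon\Lambda,X),$$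
and $0\to\mathrm{Hom}_\Lambda(B,X)\to X\to\mathrm{Hom}_\Lambda(\Lambda\varepsilon\Lambda,X)\to0$ is exact.

**Step 5: $i_*$ is fully faithful.** Apply Step 3 to $i_*Y$. Since $j^*i_*Y=0$, the unit $i_*Y\to i_*i^*i_*Y$ is an isomorphism. By the triangle identity, $i_*$ of the counit $i^*i_*Y\to Y$ is its inverse. Restriction detects isomorphisms in the derived category, because it does not change cohomology. So the counit is an isomorphism.

**Step 6: global dimension of $B$.** Full faithfulness gives $\mathrm{Ext}^n_B(Y,Y')=\mathrm{Ext}^n_\Lambda(Y,Y')$ for $B$-modules, so $\mathrm{gldim}\,B\le\mathrm{gldim}\,\Lambda<\infty$.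

**Step 7: the other choices of $\mathcal D^*$.** The functors $i_*,j^*,j_*$ come from exact functors that preserve finite dimensional modules. A finite dimensional algebra and its opposite have the same global dimension. So $\Lambda\varepsilon$ has a finite resolution by finite dimensional projective right $G$-modules, and $B$ has finite resolutions by finite dimensional projective $\Lambda$-modules on either side. Computing $j_!$, $i^*$, $i^!$ with these resolutions shows that they have bounded cohomological amplitude and preserve finite dimensionality of total cohomology. Hence all six functors restrict to $\mathcal D^-(\mathrm{Mod})$, $\mathcal D^b(\mathrm{Mod})$ and $\mathcal D^b(\mathrm{mod})$ (the complexes with finite dimensional total cohomology), with the same adjunctions and triangles. For finite global dimension, $K^b(\mathrm{proj})=\mathcal D^b(\mathrm{mod})$. $\square$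

**Example 3.** In Lemma 1, let $A$ be quasi-hereditary. The idempotent $f\in A_1$ satisfies all hypotheses of Lemma 2: $fA_1f=k$, everything is projective over $k$, the multiplication map is injective, and $A,A_1$ have finite global dimension by (FG). So there is a recollement $(\mathcal D^*(A),\mathcal D^*(A_1),\mathcal D^*(k))$. With $S=A=k$, $M=k$, $N=0$ this is the stratification of the upper triangular $2\times2$ matrices into two copies of $\mathcal D^*(k)$.

## 4. Two obstructions, seen in small algebras

The sensible first attempt is to take $A$ and $e$ from (DR) and use the recollement of $e$. Let us see how it breaks.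

**Example 4 (multiplication not injective).** Take $T$ and $e=e_2$. Then $G=e_2Te_2=k$, so every $G$-module is projective. But $Te_2=\langle e_2,\alpha\rangle$, $e_2T=\langle e_2,\beta\rangle$, and $\alpha\otimes\beta\mapsto\alpha\beta=0$. So the multiplication map has a one-dimensional kernel. The quotient $\bar T=T/Te_2T$ is $k\times k$. The left modules $Te_1=ke_1$, $Te_2$, $Te_3=\langle e_3,\beta\rangle$ give the projective resolution $0\to Te_1\to Te_2\to Te_3\to S_3\to0$, so $\mathrm{Ext}^2_T(S_3,S_1)=k$. Over $k\times k$ this group is zero. So restriction $\mathcal D(\bar T)\to\mathcal D(T)$ is not fully faithful, and the construction of Lemma 2 fails at Step 5.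

**Example 5 (injective, but nonzero Tor).** Let $T'$ be the quiver $0\xrightarrow{\gamma}1\xrightarrow{\alpha}2\xrightarrow{\beta}3$ with $\gamma\alpha=0=\alpha\beta$. It is quasi-hereditary by the criterion applied to $e_0,e_1,e_2,e_3$ in turn, exactly as for $T$. Take $e=e_1+e_2$, so $G=\langle e_1,e_2,\alpha\rangle$. As a left $G$-module $eT'=Ge_1\oplus Ge_2\oplus k\beta$, where $k\beta=S_2$ is simple and not projective: $0\to Ge_1\to Ge_2\to S_2\to0$. As a right $G$-module $T'e=G\oplus k\gamma$. Here
$$k\gamma\otimes_Gk\beta=0,\qquad \mathrm{Tor}_1^G(k\gamma,k\beta)=\ker(k\gamma e_1\xrightarrow{\ \cdot\alpha\ }k\gamma e_2)=k.$$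
The multiplication map is injective on $T'e\otimes_GeT'=G\oplus k\beta\oplus k\gamma$. Still $T'/T'eT'=k\times k$, while the resolution $0\to T'e_0\to T'e_1\to T'e_2\to T'e_3\to S_3\to0$ gives $\mathrm{Ext}^3_{T'}(S_3,S_0)=k\ne0$. Again restriction is not fully faithful.

So there are two independent obstructions: the kernel of the multiplication map, and the higher groups $\mathrm{Tor}^G_n(Ae,eA)$. Condition (ii) removes the second in one stroke, and (iii) is the absence of the first.

**What (DR) gives.** Let $Z=\bigoplus_iG/J(G)^i$, the sum running over $i=1,\dots,l$ with $J(G)^l=0$, and let $A=\mathrm{End}_G(Z)^{op}$, so that $A$ acts on $Z$ from the right. Let $e$ be the projection onto the summand $G=G/J(G)^l$. Then $eA=\mathrm{Hom}_G(G,Z)\cong Z$ by $\theta\mapsto\theta(1)$. The element $g\in G=eAe$, acting by right multiplication on $G$, sends $\theta$ to the map with value $\theta(g)=g\,\theta(1)$ at $1$. Hence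
$$eA\cong\bigoplus_iG/J(G)^i\quad\text{as left }G\text{-modules}.$$
It contains $G/J(G)$ as a summand, so $\mathrm{pd}_G(eA)=\mathrm{gldim}\,G$, and (ii) fails unless $G$ is semisimple. This is the exact point where the first attempt stops. On the other hand $\mathrm{pd}_G(eA)$ is finite, and this is where the hypothesis on $G$ enters.

The plan is now to enlarge $A$ by Lemma 1 over and over: first until $eA$ is $G$-projective (Section 5, at most $\mathrm{gldim}\,G$ times), then once more to make the multiplication map injective without spoiling projectivity (Section 6).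

## 5. Lowering $\mathrm{pd}_G(eA)$ by a universal extension

**Lemma 3.** Let $A$ be quasi-hereditary, $e\in A$ an idempotent, $G=eAe$, and $p:=\mathrm{pd}_G(eA)$ with $1\le p<\infty$. Then there are a quasi-hereditary $A_1$ and an idempotent $\hat e\in A_1$ with $\hat eA_1\hat e\cong G$ and $\mathrm{pd}_G(\hat eA_1)\le p-1$.

**How to guess the construction.** In Lemma 1, lift $e$ to an idempotent $e'\in S$ and put $\hat e=\mathrm{diag}(e',0)$. Then $\hat eA_1=e'S\oplus eM$, and $e'S$ is an extension of $eA$ by $e'I=eM\otimes N$. Let $0\to\Omega\xrightarrow{\iota}P\to eA\to0$ be given by a projective cover. If we arrange $eM\cong\Omega$, then $e'S$ is an extension of $eA$ by copies of $\Omega$, and $P$ is such an extension. So we first try $N=k$ and $e'S=P$. For this, $S$ must act on $P$ from the right: if $a\in A$ acts on $N=k$ by $\chi(a)$, we need an endomorphism of $P$ that is $\chi(a)$ on $\Omega$ and right multiplication by $a$ on $eA$. We recall when such maps exist.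

**Fact (E).** Let $0\to L\to U\to E\to0$ be an extension with class $u\in\mathrm{Ext}^1(E,L)$, and let $\lambda\in\mathrm{End}(L)$, $\rho\in\mathrm{End}(E)$. There is $\varphi\in\mathrm{End}(U)$ restricting to $\lambda$ and inducing $\rho$ if and only if $\lambda_*u=\rho^*u$. (If $\lambda_*u=\rho^*u$, the pushout along $\lambda$ is isomorphic to the pullback along $\rho$ as an extension, and $\varphi$ is the composite of $U\to$ pushout $\cong$ pullback $\to U$. The converse is the factorization of a map of extensions through pushout and pullback.)

With $u$ the class of $P$, our attempt needs $\rho_a^*u=\chi(a)u$ for all $a$: the line $ku$ must be an $A$-submodule of $\mathrm{Ext}^1_G(eA,\Omega)$. This can fail. Take $\alpha:1\to2$, $\beta:2\to3$, $\beta':2\to4$ with $\alpha\beta=\alpha\beta'=0$ and $e=e_1+e_2$ (quasi-hereditary by the criterion for $e_1,e_2,e_3,e_4$ in turn). Here $eA=Ge_1\oplus Ge_2\oplus k\beta\oplus k\beta'$ with $k\beta\cong k\beta'\cong S_2$, and $e_3$ acts on $eA$ as the projection to $k\beta$. The restriction of $u$ to $k\beta$ is nonzero, since the preimage of $k\beta$ in $Ge_2\oplus Ge_2$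 is $Ge_2\oplus Ge_1$, which is projective. Likewise $u$ is nonzero on $k\beta'$. If $e_3u=cu$, restriction to $k\beta$ gives $c=1$ and restriction to $k\beta'$ gives $c=0$.

The way out is to use all of $X=\mathrm{Ext}^1_G(eA,\Omega)$ at once. The module $\Omega\otimes DX$ carries a canonical class, the identity of $X$, and for it the two actions of $a$ agree automatically. The price is that the middle term is no longer $P$; Step 1 shows that it is nearly $P$.

*Proof of Lemma 3.* Since $P\to eA$ is a projective cover over $G$, we have $\iota(\Omega)\subseteq J(G)P$ and $\mathrm{pd}\,\Omega=p-1$. For $a\in A$ let $\rho_a:eA\to eA$, $y\mapsto ya$. It is $G$-linear and $\rho_{ab}=\rho_b\rho_a$. Put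
$$M=\mathrm{Hom}_G(eA,\Omega),\quad (am)(y)=m(ya);\qquad X=\mathrm{Ext}^1_G(eA,\Omega),\quad ax=\rho_a^*x;\qquad N=DX.$$
From $\rho_{ab}^*=\rho_a^*\rho_b^*$ we see that $X$ is a left $A$-module; so is $M$, and $N$ is a right $A$-module by $(na)(x)=n(ax)$. Let $(x_i)$ be a basis of $X$ with dual basis $(n_i)$ of $N$, and let
$$0\to\Omega\otimes N\to U\to eA\to0\qquad(u\mapsto\bar u)\tag{2}$$
be an extension of $G$-modules with class $u_{\rm can}=\sum_ix_i\otimes n_i\in X\otimes N=\mathrm{Ext}^1_G(eA,\Omega\otimes N)$.

**Step 1: $\mathrm{pd}_GU\le p-1$.** We show that $U$ is $P$ plus a summand of copies of $\Omega$. Let $\delta:\mathrm{End}_G(\Omega)\to X$ be the connecting map; $\delta(h)$ is the class of the pushout of $0\to\Omega\to P\to eA\to0$ along $h$. It is surjective because $\mathrm{Ext}^1_G(P,\Omega)=0$, and its kernel is $\{b\iota: b\in\mathrm{Hom}_G(P,\Omega)\}$. Choose $h_i$ with $\delta(h_i)=x_i$. The pushout along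
$$h:\Omega\to\Omega\otimes N,\qquad h(\omega)=\sum_ih_i(\omega)\otimes n_i,$$
has class $\sum_i\delta(h_i)\otimes n_i=u_{\rm can}$, so it is (2).

Write $\delta(\mathrm{id}_\Omega)=\sum_ic_ix_i$ with $c_i\in k$. Then $\sum_ic_ih_i-\mathrm{id}_\Omega\in\ker\delta$, so it equals $b\iota$ for some $b:P\to\Omega$. Now $b\iota(\Omega)\subseteq b(J(G)P)\subseteq J(G)\Omega$. By $G$-linearity $(b\iota)^n(\Omega)\subseteq J(G)^n\Omega$, so $b\iota$ is nilpotent and $\mathrm{id}+b\iota$ is invertible. Let $c:\Omega\otimes N\to\Omega$ be the $G$-map $\omega\otimes n_i\mapsto c_i\omega$. Then $ch=\sum_ic_ih_i=\mathrm{id}+b\iota$. Hence $h$ is a split monomorphism, say $\Omega\otimes N=h(\Omega)\oplus C$, and the pushout is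
$$U=\bigl(P\oplus(\Omega\otimes N)\bigr)/\{(\iota\omega,-h\omega)\}\cong P\oplus C,$$
with $C$ a summand of a power of $\Omega$. So $\mathrm{pd}\,U\le p-1$.

**Step 2: every $a\in A$ acts on the extension (2).** For $a\in A$ let $\lambda_a:\Omega\otimes N\to\Omega\otimes N$, $\omega\otimes n\mapsto\omega\otimes na$; then $\lambda_b\lambda_a=\lambda_{ab}$. Identify $X\otimes N=\mathrm{End}_k(X)$ by letting $x\otimes n$ be $x'\mapsto n(x')x$; then $u_{\rm can}$ is $\mathrm{id}_X$. We compute
$$\rho_a^*u_{\rm can}=\sum_iax_i\otimes n_i\ \leftrightarrow\ \Bigl(x\mapsto\sum_in_i(x)\,ax_i=ax\Bigr),\qquad(\lambda_a)_*u_{\rm can}=\sum_ix_i\otimes n_ia\ \leftrightarrow\ \Bigl(x\mapsto\sum_in_i(ax)\,x_i=ax\Bigr).$$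
They are equal. By Fact (E) there is $\varphi\in\mathrm{End}_G(U)$ restricting to $\lambda_a$ on $\Omega\otimes N$ and inducing $\rho_a$ on $eA$.

**Step 3: the algebra $S$.** We collect all such lifts. Let
$$S=\{(a,\varphi)\in A\times\mathrm{End}_G(U):\ \varphi|_{\Omega\otimes N}=\lambda_a,\ \varphi\text{ induces }\rho_a\text{ on }eA\},\qquad(a,\varphi)(b,\psi)=(ab,\psi\varphi).$$
The conditions are linear, and they are preserved by products because $\lambda_b\lambda_a=\lambda_{ab}$ and $\rho_b\rho_a=\rho_{ab}$; the unit is $(1,\mathrm{id})$. So $S$ is a finite dimensional algebra, and $S\to A$ is surjective by Step 2. An element $(0,\varphi)$ of the kernel vanishes on $\Omega\otimes N$ and induces $0$ on $eA$, so $\varphi$ is a composite $U\to eA\to\Omega\otimes N\hookrightarrow U$. The kernel is therefore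
$$I=\mathrm{Hom}_G(eA,\Omega\otimes N)=M\otimes N,\qquad m\otimes n:\ u\mapsto m(\bar u)\otimes n.$$
Two such maps compose to zero, so $I^2=0$. The bimodule structure is
$$(a,\varphi)\cdot(m\otimes n)=(m\otimes n)\circ\varphi:\ u\mapsto m(\bar ua)\otimes n,\quad\text{which is }am\otimes n,$$
$$(m\otimes n)\cdot(b,\psi)=\psi\circ(m\otimes n):\ u\mapsto\lambda_b(m(\bar u)\otimes n)=m(\bar u)\otimes nb,\quad\text{which is }m\otimes nb.$$
So Lemma 1 applies and gives a quasi-hereditary algebra $A_1$. Moreover $U$ is a $G$-$S$-bimodule by $u\cdot(a,\varphi)=\varphi(u)$, and (2) is a sequence of $G$-$S$-bimodules.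

**Step 4: $Ne=0$ and $eM\cong\Omega$.** The map $\rho_e$ factors through $eAe=G$, which is $G$-projective. So $\rho_e^*$ factors through $\mathrm{Ext}^1_G(G,\Omega)=0$. Thus $eX=0$ and $Ne=0$.

The map $eM\to\Omega$, $m\mapsto m(e)$, is an isomorphism of $G$-modules. It is $G$-linear since $(cm)(e)=m(ec)=m(c)=c\,m(e)$ for $c\in G$. It is injective since $m=em$ gives $m(y)=m(ye)=(ye)\,m(e)$, as $ye\in G$. It is surjective since, for $\omega\in\Omega$, the map $y\mapsto(ye)\omega$ is $G$-linear, is fixed by $e$, and takes the value $\omega$ at $e$.

**Step 5: the corner is still $G$.** The ideal $I$ is nilpotent, so $e$ lifts to an idempotent $e'\in S$. Put $\hat e=\mathrm{diag}(e',0)$. Then $\hat eA_1\hat e=e'Se'$, and the kernel of the surjection $e'Se'\to eAe$ is $eM\otimes Ne=0$. So $\hat eA_1\hat e\cong G$.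

**Step 6: $e'S\cong U$ as left $G$-modules.** Here $G$ acts on $e'S$ through $e'Se'\cong G$. Multiply (2) by $e'$ on the right: since $(\Omega\otimes N)e'=\Omega\otimes Ne=0$, the map $Ue'\to eAe$ is bijective. Let $u_0\in Ue'$ be the element with $\bar u_0=e$. For $c\in e'Se'$ with image $\bar c\in G$, both $u_0c$ and $\bar cu_0$ lie in $Ue'$ and map to $\bar c$, so $u_0c=\bar cu_0$. Hence $\kappa:e'S\to U$, $s\mapsto u_0s$, is $G$-linear. It maps the exact sequence $0\to eM\otimes N\to e'S\to eA\to0$ to (2). On the left term it is $m\otimes n\mapsto m(\bar u_0)\otimes n=m(e)\otimes n$, which is bijective by Step 4. On $eA$ it is the identity, since $\overline{u_0s}=e\bar s=\bar s$, where $\bar s$ is the image of $s\in e'S$ in $eA$. So $\kappa$ is an isomorphism.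

**Step 7: conclusion.** As left $G$-modules,
$$\hat eA_1=e'S\oplus eM\cong U\oplus\Omega,$$
which has projective dimension at most $p-1$ by Step 1. $\square$

**Example 6.** Take $T$ and $e=e_1+e_2$. Then $eT=Ge_1\oplus Ge_2\oplus k\beta$ with $k\beta=S_2$, so $p=1$ and $\Omega\cong Ge_1$ is simple. We get $M=\mathrm{Hom}_G(eT,\Omega)=km$ with $e_1m=m$, and $X=\mathrm{Ext}^1_G(S_2,S_1)=k$ with $N=kn$, $ne_3=n$. As $X$ is one-dimensional, $U\cong P=Ge_1\oplus Ge_2\oplus Ge_2$. Lift $e_1,e_2,e_3$ to orthogonal idempotents of $S$ and $\alpha,\beta$ to elements of the corresponding corners. By Step 6 the part of $e'S$ in column $3$ is $Ge_2$, hence not simple, so $\alpha\beta$ spans $I$ in $S$. Thus $S$ is the path algebra of $1\to2\to3$, and $A_1$ is the commutative square of Example 2. Its row $\hat eA_1=\langle e_1\rangle\oplus\langle e_2,\alpha\rangle\oplus\langle\beta,\alpha\beta\rangle\oplus\langle m\rangle$ is visibly $Ge_1\oplus Ge_2\oplus Ge_2\oplus Ge_1=U\oplus\Omega$.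

## 6. Making $Ae\otimes_GeA\to A$ injective

**Lemma 4.** Let $A$ be quasi-hereditary, $e\in A$ an idempotent, $G=eAe\neq0$, and $eA$ projective over $G$. Then there are a quasi-hereditary $\Lambda$ and an idempotent $\varepsilon$ satisfying (i)–(iv) of Theorem A.

**Set-up.** Let $\mathcal J=Ae\otimes_GeA$, let $\mu:\mathcal J\to A$ be the multiplication, $K=\ker\mu$, and $\bar A=A/AeA=A/\mu(\mathcal J)$. For $j,j'\in\mathcal J$,
$$\mu(j)j'=j\mu(j').\tag{3}$$
Indeed for $j=x\otimes y$, $j'=x'\otimes y'$ we have $yx'\in G$ and both sides equal $xyx'\otimes y'=x\otimes yx'y'$. If one of $j,j'$ lies in $K$, (3) gives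
$$\mu(\mathcal J)K=0=K\mu(\mathcal J).\tag{4}$$
Multiplication is injective on $e\mathcal J=G\otimes_GeA\cong eA$ and on $\mathcal Je\cong Ae$, so
$$eK=0=Ke.\tag{5}$$

**How to guess the construction.** We want an extension $S$ of $A$ by an ideal $I=M\otimes N$ such that $\mu$ lifts to an injective map $\mathcal J\to S$. Then $K$ must embed in $I$. Taking $I=K$ stops at two points. First, $K$ need not have the form $M\otimes N$; for instance the bimodule $k\times k$ over $k\times k$ does not, because the matrix with entries $\dim e_i(M\otimes N)e_j=\dim e_iM\cdot\dim Ne_j$ has rank at most one. Second, $\mathcal J$ is an extension of the ideal $AeA$ by $K$, and nothing extends it to an extension of all of $A$ by $K$. Both difficulties disappear if we embed $K$ in a larger bimodule: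
$$K\hookrightarrow\mathrm{Hom}_k(A,K),\quad\kappa\mapsto(x\mapsto x\kappa),\qquad(a\theta)(x)=\theta(xa),\ \ (\theta b)(x)=\theta(x)b.\tag{6}$$
By (4) the image lies in $\mathrm{Hom}_k(\bar A,K)=D\bar A\otimes K$, which does have the form $M\otimes N$.

Now fix a $k$-linear $\pi:\mathcal J\to K$ with $\pi|_K=\mathrm{id}$. The embedding (6) extends to $\mathcal J$ by $j\mapsto t_j$, $t_j(x)=\pi(xj)$. This is left $A$-linear. Its failure to be right linear is
$$(t_{ja}-t_ja)(x)=\pi(xja)-\pi(xj)a,$$
which is the expression $\pi(j'a)-\pi(j')a$ at $j'=xj$. This expression defines $S$.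

*Proof of Lemma 4.*

**Step 1: the algebra $S$.** Put
$$S=\{(a,t)\in A\times\mathrm{Hom}_k(A,K):\ t(\mu(j))=\pi(ja)-\pi(j)a\ \text{ for all }j\in\mathcal J\},$$
$$(a,t)(b,s)=(ab,\ x\mapsto s(xa)+t(x)b).$$
This is a subspace of $A\oplus\mathrm{Hom}_k(A,K)$, and the product is that of the trivial extension of $A$ by the bimodule (6). Explicitly, both bracketings of $(a,t)(b,s)(c,r)$ have second component $x\mapsto r(xab)+s(xa)c+t(x)bc$. The unit is $(1,0)$, which lies in $S$. It is closed under products: at $x=\mu(j)$ the second component is
$$s(\mu(ja))+t(\mu(j))b=\bigl(\pi(jab)-\pi(ja)b\bigr)+\bigl(\pi(ja)b-\pi(j)ab\bigr)=\pi(jab)-\pi(j)ab.$$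

**Step 2: $S\to A$ is surjective.** For $a\in A$, the linear map $j\mapsto\pi(ja)-\pi(j)a$ vanishes on $K$, because for $j\in K$ also $ja\in K$ and both terms are $ja$. So it factors through $\mu(\mathcal J)$, and we extend it linearly to some $t:A\to K$. Then $(a,t)\in S$.

**Step 3: the kernel has the form $M\otimes N$.** The kernel is $\{t:\ t|_{\mu(\mathcal J)}=0\}=\mathrm{Hom}_k(\bar A,K)=M\otimes N$, where
$$M=D\bar A,\quad(bm)(x)=m(xb);\qquad N=K\text{ as a right }A\text{-module},$$
and $m\otimes n$ is $x\mapsto m(x)n$. It has square zero, and $(b,s)(0,t)=(0,x\mapsto t(xb))$, $(0,t)(b,s)=(0,x\mapsto t(x)b)$, so the bimodule structures agree. Lemma 1 gives a quasi-hereditary algebra $\Lambda=\begin{pmatrix}S&M\\N&k\end{pmatrix}$.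

**Step 4: (i) and (ii).** Since $\bar Ae=0$, we have $eM=0$; by (5), $Ne=Ke=0$. Lift $e$ to an idempotent $e'\in S$ and put $\varepsilon=\mathrm{diag}(e',0)$. From $e'(M\otimes N)=eM\otimes N=0$ and $(M\otimes N)e'=M\otimes Ne=0$ we see that the maps
$$e'S\to eA,\qquad Se'\to Ae,\qquad e'Se'\to eAe=G$$
are bijective. Hence $\varepsilon\Lambda\varepsilon=e'Se'\cong G$. Also $\varepsilon\Lambda=(e'S\ \ eM)=(e'S\ \ 0)\cong eA$ is $G$-projective, and $\Lambda\varepsilon=\binom{Se'}{Ne}=\binom{Se'}{0}$. So this extension leaves the row $eA$ and the column $Ae$ untouched; projectivity is not spoiled.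

**Step 5: (iii).** By Step 4 the multiplication map in (iii) is a map of $S$-bimodules
$$\mathbf m:\ \mathcal J=Ae\otimes_GeA\cong Se'\otimes_{e'Se'}e'S\to S\subset\Lambda,$$
where $S$ acts on $\mathcal J$ through $A$. We identify $\mathbf m$ with the explicit map $\psi(j)=(\mu(j),t_j)$, $t_j(x)=\pi(xj)$.

First, $\psi(j)\in S$: by (3), $t_j(\mu(j'))=\pi(\mu(j')j)=\pi(j'\mu(j))$, and this equals $\pi(j'\mu(j))-\pi(j')\mu(j)$ because $\pi(j')\mu(j)\in K\mu(\mathcal J)=0$.

Second, $\psi$ is $S$-bilinear. On the left,
$$(b,s)\psi(j)=\bigl(\mu(bj),\ x\mapsto\pi(xbj)+s(x)\mu(j)\bigr)=\psi(bj),$$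
since $s(x)\mu(j)\in K\mu(\mathcal J)=0$. On the right, $\psi(j)(b,s)$ has first component $\mu(jb)$ and second component
$$x\mapsto s(x\mu(j))+t_j(x)b=s(\mu(xj))+\pi(xj)b=\pi(xjb)-\pi(xj)b+\pi(xj)b=\pi(xjb),$$
so it equals $\psi(jb)$.

Third, $\psi=\mathbf m$. The bimodule $\mathcal J$ is generated by $e\otimes e$, and $\mathbf m(e\otimes e)=e'$. By bilinearity $\psi(e\otimes e)=e'\psi(e\otimes e)e'\in e'Se'$, and its image in $A$ is $\mu(e\otimes e)=e$. Since $e'Se'\to A$ is injective, $\psi(e\otimes e)=e'$.

Fourth, $\psi$ is injective: if $\psi(j)=0$, then $\mu(j)=0$, so $j\in K$ and $0=t_j(1)=\pi(j)=j$.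

**Step 6: (iv).** Let $f=\mathrm{diag}(0,1)$. Then $f\Lambda\varepsilon=Ne=0$. If $f\in\Lambda\varepsilon\Lambda$, then $f=f\cdot f\in f\Lambda\varepsilon\Lambda=0$, a contradiction. So $B\neq0$. $\square$

**Example 7.** Take $T$ and $e=e_2$ from Example 4. A basis of $\mathcal J$ is $e_2\otimes e_2$, $\alpha\otimes e_2$, $e_2\otimes\beta$, $\kappa:=\alpha\otimes\beta$, and $K=k\kappa$. Let $\pi$ kill the first three. Going through $a=e_1,e_2,e_3,\alpha$, the expression $\pi(ja)-\pi(j)a$ is always zero, so $(e_1,0),(e_2,0),(e_3,0),(\alpha,0)\in S$. For $a=\beta$ it is nonzero only at $j=\alpha\otimes e_2$, where it is $\kappa$. So $\beta$ lifts to $(\beta,t)$ with $t(\alpha)=\kappa$ and $t=0$ on the other basis elements of $T$. Then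
$$(\alpha,0)(\beta,t)=(0,\ x\mapsto t(x\alpha))=(0,\ m_1\otimes\kappa)\ne0,$$
where $m_1,m_3$ is the basis of $M=D\bar T$ dual to $e_1,e_3$. The lost product $\alpha\beta$ is back, and in $\Lambda$ (of dimension $7+2+1+1=11$) it factors as $m_1\cdot\kappa$ through $f$. With $\varepsilon=\mathrm{diag}((e_2,0),0)$, the four products of the column $\langle(e_2,0),(\alpha,0)\rangle$ with the row $\langle(e_2,0),(\beta,t)\rangle$ are linearly independent.

## 7. Simple modules along a recollement, and the proof of Theorem A

To finish a composition series we must refine the term $\mathcal D^*(B)$, and this must stop. The count of simple modules takes care of it. Write $r(A)$ for the number of isomorphism classes of simple $A$-modules.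

**Lemma 5.** (1) Let $(\mathcal D^b(B'\text{-mod}),\mathcal D^b(A\text{-mod}),\mathcal D^b(B''\text{-mod}))$ be a recollement with $\mathrm{gldim}\,A<\infty$. Then $B',B''$ have finite global dimension, and $r(A)=r(B')+r(B'')$. (2) Every nonzero finite dimensional algebra $B$ of finite global dimension has a derived composition series.

*Proof.* **Finite global dimension passes to the outer terms.** Consider the following property of a triangulated category: for all objects $X,Y$, $\mathrm{Hom}(X,Y[n])=0$ for $n\gg0$. The category $\mathcal D^b(C\text{-mod})$ has it if and only if $\mathrm{gldim}\,C<\infty$. If $\mathrm{gldim}\,C<\infty$, truncate bounded complexes down to modules. Conversely, apply the property to the finitely many pairs of simple modules $S,S'$: then $\mathrm{Ext}^n_C(S,S')=0$ for $n\gg0$, and the projective dimension of $S$ is the largest $n$ with $\mathrm{Ext}^n_C(S,S')\ne0$ for some simple $S'$. Since $i_*$ and $j_!$ are fully faithful triangle functors, the property passes from $\mathcal D^b(A\text{-mod})$ to both outer terms.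

**Counting.** We have $j^*i_*=0$, hence $i^*j_!=0$, because $\mathrm{Hom}(i^*j_!Y,Z)=\mathrm{Hom}(Y,j^*i_*Z)=0$. Full faithfulness gives $i^*i_*\cong\mathrm{id}$ and $j^*j_!\cong\mathrm{id}$. The triangle $j_!j^*X\to X\to i_*i^*X\to$ gives $[X]=[j_!j^*X]+[i_*i^*X]$. So $[X]\mapsto([i^*X],[j^*X])$ and $(a,b)\mapsto i_*a+j_!b$ are inverse isomorphisms between $K_0(\mathcal T)$ and $K_0(\mathcal T')\oplus K_0(\mathcal T'')$. Finally $K_0(\mathcal D^b(A\text{-mod}))\cong\mathbb Z^{r(A)}$.

**Part (2).** For finite global dimension the choice of $\mathcal D^*$ is irrelevant, by the convention in Section 2, so take $\mathcal D^b(\mathrm{mod})$. Induct on $r(B)$. If $B$ is derived simple, take the trivial series. Otherwise there is a recollement with nonzero outer terms; by (1) the outer algebras have finite global dimension, and each has strictly smaller $r$, since both numbers are at least $1$ and add up to $r(B)$. $\square$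

In particular $k$ is derived simple, since $r(k)=1$ cannot be split.

*Proof of Theorem A.* By (DR) there are a quasi-hereditary $A$ and an idempotent $e$ with $eAe\cong G$. We have $\mathrm{pd}_G(eA)\le\mathrm{gldim}\,G<\infty$. Applying Lemma 3 at most $\mathrm{gldim}\,G$ times, we may assume that $eA$ is $G$-projective. Lemma 4 then gives $\Lambda$ and $\varepsilon$ with (i)–(iv). By (FG), $\Lambda$ has finite global dimension. So Lemma 2 applies: $B$ has finite global dimension, and there is a recollement $(\mathcal D^*(B),\mathcal D^*(\Lambda),\mathcal D^*(G))$, with nonzero outer terms.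

Now let $G$ be derived simple. The recollement shows that $\mathcal D^*(\Lambda)$ is not derived simple, and it may serve as the first step of a series. Refine the term $\mathcal D^*(B)$ by Lemma 5(2) and keep $\mathcal D^*(G)$. The result is a derived composition series of $\mathcal D^*(\Lambda)$ with $\mathcal D^*(G)$ as a factor. $\square$

So the answer to the question of Section 2 is yes.

## 8. Finite global dimension is exactly the condition

**Theorem B.** For a finite dimensional algebra $G\ne0$ (not necessarily derived simple) the following are equivalent: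

1. $\mathrm{gldim}\,G<\infty$;
2. there are a quasi-hereditary $\Lambda$ and an idempotent $\varepsilon$ with $\varepsilon\Lambda\varepsilon\cong G$, $\varepsilon\Lambda$ projective over $G$, and $\Lambda\varepsilon\otimes_G\varepsilon\Lambda\to\Lambda$ injective;
3. $\mathcal D^b(G\text{-mod})$ is triangle equivalent to a term obtained by finitely many iterated recollements (with all terms bounded derived categories of finite dimensional algebras) starting from $\mathcal D^b(A\text{-mod})$ for some quasi-hereditary $A$.

In particular, a derived simple algebra $G$ is a factor of a derived composition series of $\mathcal D^b(A\text{-mod})$ for some quasi-hereditary $A$ if and only if $\mathrm{gldim}\,G<\infty$.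

*Proof.* **(1)⇒(2)** is Theorem A.

**(2)⇒(1).** Since $\varepsilon\Lambda$ is $G$-projective, both $j^*=\varepsilon(-)$ and $j_*=\mathrm{Hom}_G(\varepsilon\Lambda,-)$ are exact. So they induce an adjoint pair on derived categories, and $j^*j_*\cong\mathrm{id}$ by Step 2 of Lemma 2, which did not use any finiteness of $G$. Hence $j_*$ is fully faithful, $\mathrm{Ext}^n_G(Y,Y')\cong\mathrm{Ext}^n_\Lambda(j_*Y,j_*Y')$, and $\mathrm{gldim}\,G\le\mathrm{gldim}\,\Lambda<\infty$ by (FG).

**(1),(2)⇒(3).** By (FG) and (1), Lemma 2 applies to $\Lambda$ and $\varepsilon$; one recollement suffices.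

**(3)⇒(1).** By (FG), $\mathrm{gldim}\,A<\infty$. The vanishing property in the proof of Lemma 5 holds for $\mathcal D^b(A\text{-mod})$, passes to the outer terms at each iteration, and is invariant under triangle equivalence. So it holds for $\mathcal D^b(G\text{-mod})$, which means $\mathrm{gldim}\,G<\infty$.

**Last statement.** "If" is Theorem A. "Only if" is (3)⇒(1), where the trivial series is the case of zero iterations. $\square$

## 9. Several factors in one connected algebra, and the number of simples

**Theorem C.** Let $G_1,\dots,G_s$ be derived simple finite dimensional algebras of finite global dimension, repetitions allowed. There is a connected quasi-hereditary algebra $\Lambda^+$ with a derived composition series among whose factors are $\mathcal D^*(G_1),\dots,\mathcal D^*(G_s)$, counted with multiplicity. Like every quasi-hereditary algebra, $\Lambda^+$ also has a series with all factors $\mathcal D^*(k)$.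

*Proof.* **Step 1: a product.** Take $\Lambda_i$ for $G_i$ as in Theorem A, with $B_i$ the corresponding quotient, and let $\Lambda=\prod_i\Lambda_i$. It is quasi-hereditary, as seen in Section 2. A central idempotent $z$ of $\Lambda$ satisfies the hypotheses of Lemma 2 when $z$ is the unit of a subproduct: $z\Lambda z=z\Lambda$ is quasi-hereditary, hence of finite global dimension; $z\Lambda$ is free of rank one over it; and $\Lambda z\otimes_{z\Lambda}z\Lambda\cong z\Lambda\to\Lambda$ is injective. The quotient $\Lambda/z\Lambda$ is the complementary product. Splitting off one factor at a time, $\mathcal D^*(\Lambda)$ is stratified by the $\mathcal D^*(\Lambda_i)$.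

**Step 2: connecting the factors.** Lemma 1 with $S=A=\Lambda$, $M=D\Lambda$, $N=0$ gives the quasi-hereditary algebra
$$\Lambda^+=\begin{pmatrix}\Lambda&D\Lambda\\0&k\end{pmatrix}.$$
It is connected. A central idempotent commutes with $\mathrm{diag}(1,0)$, so it has the form $\mathrm{diag}(z,c)$ with $z\in\Lambda$ an idempotent and $c\in\{0,1\}$; commuting with the entries in $D\Lambda$ means $zm=cm$ for all $m\in D\Lambda$. Now $(zm)(1)=m(z)$, so $z\,D\Lambda=0$ forces $z=0$. If $c=0$, we get $z=0$; if $c=1$, we get $(1-z)D\Lambda=0$ and $z=1$.

**Step 3: the series.** For $f=\mathrm{diag}(0,1)$, Example 3 gives the recollement $(\mathcal D^*(\Lambda),\mathcal D^*(\Lambda^+),\mathcal D^*(k))$, and $k$ is derived simple. Refine $\mathcal D^*(\Lambda)$ into the $\mathcal D^*(\Lambda_i)$ by Step 1, then each $\mathcal D^*(\Lambda_i)$ into $\mathcal D^*(B_i)$ and $\mathcal D^*(G_i)$ by Theorem A, and finally each $\mathcal D^*(B_i)$ by Lemma 5(2).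

The last sentence of the theorem is the known fact quoted in Section 2. $\square$

**Remark (size).** Each use of Lemma 1 adds exactly one simple module: the simple modules of $A_1$ killed by $f$ are those of $A_1/A_1fA_1\cong A$, and the others correspond to the simple modules of $fA_1f=k$. If $A$ is any quasi-hereditary algebra with $eAe\cong G$, the construction uses Lemma 3 at most $\mathrm{pd}_G(eA)\le\mathrm{gldim}\,G$ times and Lemma 4 once. Hence
$$r(\Lambda)\le r(A)+\mathrm{gldim}\,G+1.$$
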